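# Iterated klt degenerations of projective space: bounded length, and limits that keep a $D_4$ locus

## 1. The family $tu=x_0x_1^2+x_2^3+x_3^3$

Fix $d\ge 3$ and put
$$f=x_0x_1^2+x_2^3+x_3^3 .$$
In the weighted projective space $\mathbb P(1^{d+1},3)$, with coordinates $x_0,\dots,x_d$ of weight $1$ and $u$ of weight $3$, consider the family
$$\mathcal X=\{t\,u=f(x)\}\subset \mathbb P(1^{d+1},3)\times\mathbb A^1_t. \tag{1}$$
For $t\ne0$ the equation says $u=f/t$, so the fiber is $\operatorname{Proj}\mathbb C[x_0,\dots,x_d]=\mathbb P^d$. For $t=0$ the fiber is
$$X_1=\{x_0x_1^2+x_2^3+x_3^3=0\}\subset\mathbb P(1^{d+1},3).$$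

Where is $X_1$ singular? On the chart $x_i\neq 0$ the weighted projective space is $\mathbb A^{d+1}$, with coordinates the other $x_j$ and $u$, and $X_1$ is $\{f|_{x_i=1}=0\}\times\mathbb C_u$.

* For $i=0$ the equation is $x_1^2+x_2^3+x_3^3=0$. This is the surface singularity $D_4$, times the affine space with coordinates $x_4,\dots,x_d,u$, of dimension $d-2$.
* For $i=1$ the equation is $x_0+x_2^3+x_3^3=0$, which is smooth.
* For $i=2$ the equation is $x_0x_1^2+1+x_3^3=0$. A singular point would have $x_1^2=0$ and $3x_3^2=0$, hence $1=0$; so the chart is smooth. The case $i=3$ is the same.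
* For $i\ge4$ (if $d\ge4$) we get the affine cone $\{f=0\}\subset\mathbb C^4$ times an affine space.
* On the chart $u\ne0$ we get $\{f=0\}/\mu_3$ with $\{f=0\}\subset\mathbb C^{d+1}$ and $\mu_3$ acting by scalars.

So $X_1$ is singular along $Z=\{x_1=x_2=x_3=0\}$, which is irreducible of dimension $d-2$. At every point of $Z$ with $x_0\ne 0$, $X_1$ looks like $D_4\times\mathbb C^{d-2}$.

Here is what this is for. We want to know what can happen when $\mathbb P^3$ is degenerated, then its limit is degenerated again, and so on, with mild singularities at each stage. Does this process always stop? When it stops, is the last variety toric? We shall prove that it always stops. We shall also prove that a codimension-2 locus of transversal type $D$ or $E$ can never be lost again in the process. A toric variety has only cyclic quotient singularities in codimension 2. Hence every chain that passes through $X_1$ ends in something that is not toric.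

## 2. $\mathbb Q$-Gorenstein klt degenerations and the two theorems

Varieties are normal, projective and over $\mathbb C$, except for evident local ones. For $X$ normal, $\omega_X^{[m]}=\mathcal O_X(mK_X)$, and *Fano* means that $-K_X$ is $\mathbb Q$-Cartier and ample.

**Singularities of pairs.** Let $(X,B)$ be a pair with $B\ge0$ and $K_X+B$ $\mathbb Q$-Cartier, and let $E$ be a prime divisor on some $\pi:Y\to X$ proper birational with $Y$ normal. Its discrepancy $a(E,X,B)$ is the coefficient of $E$ in $K_Y-\pi^*(K_X+B)$. The pair is *lc* if all discrepancies are $\ge-1$, and *plt* if those of exceptional $E$ are $>-1$. The variety $X$ is *klt* if all $a(E,X,0)>-1$, and *canonical* if all $a(E,X,0)\ge0$ for exceptional $E$.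

**Degenerations.** Let $\mathbb D$ be a disk (a germ of a smooth curve) with special point $0$; it may be a pointed smooth algebraic curve or an analytic disk, and may be shrunk around $0$. A *degeneration* of $X$ is a flat projective morphism $\mathcal X\to\mathbb D$ with $\mathcal X_t\cong X$ for all $t\ne0$, written $X\rightsquigarrow\mathcal X_0$. It is a *klt* degeneration if $\mathcal X_0$ is normal with klt singularities, *$\mathbb Q$-Gorenstein* if $K_{\mathcal X}$ is $\mathbb Q$-Cartier, and *non-trivial* if $\mathcal X_0\not\cong X$.

**Iterations.** An *iteration* of non-trivial $\mathbb Q$-Gorenstein klt degenerations starting from $X$ is a sequence $X=X_0\rightsquigarrow X_1\rightsquigarrow X_2\rightsquigarrow\cdots$ in which each $X_{i+1}$ is the central fiber of a non-trivial $\mathbb Q$-Gorenstein klt degeneration of $X_i$. A *maximal degeneration* is a last term $X_n$ that admits no further such degeneration.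

The question, posed in Moraga–Zúñiga, "Degenerations of cluster type varieties", arXiv:2511.14959 (2025), is: are iterations starting from $\mathbb P^3$ finite, and are maximal degenerations toric? For context, using the work of Hacking and Prokhorov, every iteration starting from $\mathbb P^2$ is finite and has at most three steps. The answers for $\mathbb P^3$ are yes and no, and the same holds for $\mathbb P^d$, $d\ge3$.

**Theorem A.** For each $d$ there is an integer $n=n_d\ge1$, depending only on $d$, such that the following holds. Let $X$ be a klt Fano variety of dimension $d$ with $\operatorname{rk}\operatorname{Pic}X=1$, and put $N=h^0(X,\omega_X^{[-n]})$. Then every iteration of non-trivial $\mathbb Q$-Gorenstein klt degenerations starting from $X$ has at most $N^2-1+d-\dim\operatorname{Aut}(X)$ steps. For $X=\mathbb P^3$ the number of steps is at most $\binom{4n+3}{3}^2-13$ with $n=n_3$. In particular every iteration is finite and can be prolonged to one ending in a maximal degeneration.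

**Theorem B.** Let $d\ge3$ and let $X_1=\{x_0x_1^2+x_2^3+x_3^3=0\}\subset\mathbb P(1^{d+1},3)$. Then $X_1$ is a non-trivial $\mathbb Q$-Gorenstein klt degeneration of $\mathbb P^d$, and no term of any iteration of $\mathbb Q$-Gorenstein klt degenerations starting from $X_1$ (including $X_1$) is toric. Hence, by Theorem A, there is a maximal degeneration of $\mathbb P^d$ which is not toric.

The number $n_3$ comes from boundedness of complements and is not made explicit. It is not claimed that $X_1$ itself is maximal.

## 3. Curves, surfaces, and two attempts that stop

**Dimension 1.** A klt degeneration of $\mathbb P^1$ has a normal connected central fiber of arithmetic genus $0$, i.e. $\mathbb P^1$. All degenerations are trivial.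

**A surface example.** Take $\{tu=x_0x_2-x_1^2\}\subset\mathbb P(1,1,1,2)\times\mathbb A^1$. For $t\ne0$ the fiber is $\mathbb P^2$. The even-degree part of $\mathbb C[x,y,z]$, with weights $1,1,4$, is generated by $x^2,xy,y^2$ and $z$, with one relation $x^2\cdot y^2=(xy)^2$. So the fiber at $0$ is $\mathbb P(1,1,4)$. Two numbers deserve attention.

First, $h^0(-K)$ is unchanged. On $\mathbb P(1,1,4)$, $-K=\mathcal O(6)$ has $7$ monomials in $x,y$ and $3$ monomials $z\cdot(\text{quadratic})$, in total $10=h^0(\mathbb P^2,\mathcal O(3))$.

Second, the automorphism group grows. Automorphisms of $\mathbb P(1,1,4)$ are the graded automorphisms of the coordinate ring modulo $\mathbb C^*$: a matrix in $GL_2$, and $z\mapsto cz+q_4(x,y)$. The dimension is $4+1+5-1=9>8=\dim PGL_3$.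

**What the $\mathbb Q$-Gorenstein hypothesis excludes.** Consider the $2\times2$ minors of
$$\begin{pmatrix}x_0&x_1&x_2&x_3\\ x_1&x_2+tx_5&x_3&x_4\end{pmatrix}$$
in $\mathbb P^5$. For $t\ne0$ they define the scroll $\mathbb P^1\times\mathbb P^1$ embedded by $\mathcal O(1,2)$; for $t=0$ they define the cone over the rational normal quartic, which is $\mathbb P(1,1,4)$. All members have the expected codimension $3$, so they are resolved by the same Eagon–Northcott complex; the Hilbert polynomial is constant and the family is flat. But $K^2=8$ on $\mathbb P^1\times\mathbb P^1$ and $K^2=36/4=9$ on $\mathbb P(1,1,4)$. If a multiple of $K$ of the total space were Cartier, $K^2$ would be constant. So this klt degeneration is not $\mathbb Q$-Gorenstein, and $h^0(-K)$ jumps from $9$ to $10$.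

**First attempt at finiteness.** The surface example suggests that $\dim\operatorname{Aut}$ strictly increases along an iteration (Lemma 4 below). So we need an upper bound for it. There is none for klt Fanos of a fixed dimension: $\mathbb P(1,1,k)$ admits the faithful action of the $(k+1)$-dimensional group $z\mapsto z+q_k(x,y)$. We must therefore use what stays constant, namely all the numbers $h^0(-mK)$. If one $m$ made $-mK$ very ample on every term, then $\operatorname{Aut}(X_i)\subset PGL_{h^0(-mK)}$ and we would be done. The point where this stops is that constancy of numerical invariants does not give such an $m$. On $\mathbb P(1,4,25)$ we have $-K=\mathcal O(30)$, $K^2=900/100=9$, and $h^0(-K)=8+2=10$ (the monomials $x^ay^b$ with $a+4b=30$, and $zx^ay^b$ with $a+4b=5$), just as on $\mathbb P^2$ and $\mathbb P(1,1,4)$. Yet $-mK$ is Cartier on $\mathbb P(1,4,25)$ only if $100\mid 30m$, i.e. $10\mid m$, whereas $m$ even is enough on $\mathbb P(1,1,4)$.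

The way around it: choose an $n$ depending only on $d$ for which $-nK$ need not be very ample, or even Cartier, but has a section $\tau$ whose divisor is $nB$ with $(X,B)$ lc. Automorphisms that act trivially on $\mathbb P H^0(-nK)$ then preserve the form $\tau^{-1}$ up to a scalar. An lc form has at most simple poles, and this forbids additive groups. The picture is $\mathbb P^1$: the form invariant under $z\mapsto z+a$ is $dz$, which has a *double* pole at $\infty$, and $(\mathbb P^1,2\cdot\infty)$ is not lc. So the kernel is a torus up to finite index, of dimension at most $d$.

**First attempt at a non-toric endpoint.** One would like to find a non-toric degeneration of $\mathbb P^3$ and stop there. The inference fails, because non-toric varieties can degenerate to toric ones. The family $\{x_0x_1-x_2x_3+sx_4^2=0\}\subset\mathbb P^4$ has all fibers with $s\ne0$ isomorphic to the smooth quadric threefold. This is not toric, since the maximal tori of its automorphism group $PSO_5$ have dimension $2<3$. The fiber $s=0$ is $\{x_0x_1=x_2x_3\}$, which is toric. It is klt: blowing up its only singular point $[0:0:0:0:1]$ gives a smooth variety whose exceptional divisor has discrepancy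 $3-2=1$. The total space is smooth, since $\partial_s=x_4^2\neq0$ at that point, so the degeneration is $\mathbb Q$-Gorenstein. What is needed is a property that excludes toric varieties *and* is inherited by every limit. It will be the presence of a codimension-2 singular locus whose transversal index-one cover is of type $D$ or $E$.

## 4. Facts that will be quoted

* [KM] Kollár–Mori, *Birational geometry of algebraic varieties*: inversion of adjunction (5.50); klt singularities are CM (5.22); behavior of klt under finite maps étale in codimension 1 (5.20).
* [KMM] Kawamata–Matsuda–Matsuki, Thm 1-2-5: if $X$ is projective klt and $D$ is a $\mathbb Q$-Cartier Weil divisor with $D-K_X$ ample, then $H^i(X,\mathcal O_X(D))=0$ for $i>0$.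
* [B] Birkar, *Anti-pluricanonical systems on Fano varieties*, Ann. of Math. 190 (2019), Thm 1.7 (zero boundary): there is $n_d$ such that every klt Fano variety $X$ of dimension $d$ has $B\ge0$ with $(X,B)$ lc and $n_d(K_X+B)\sim0$.
* [GKKP] Greb–Kebekus–Kovács–Peternell, Publ. IHÉS 114 (2011), Prop. 9.3: a klt variety has (analytically) quotient singularities outside a closed subset of codimension $\ge3$.
* (N) If $A$ is an excellent local ring, $t\in A$ a non-zerodivisor in the maximal ideal and $A/t$ is normal, then $A$ is normal [EGA IV 5.12.7].

A coherent sheaf $F$ is called CM if each stalk has depth equal to the dimension of the local ring of the space (so here CM means maximal Cohen–Macaulay). We use three standard consequences. (i) If $F$ is CM on a space of pure dimension and $k$ functions cut its dimension down by $k$ at a point, they form a regular sequence on $F$ there, and the quotient is CM on the subspace they define. (ii) If the functions in (i) are pulled back from local parameters of a smooth base $\mathcal B$, then $F$ is flat over $\mathcal B$ at that point. (iii) On a normal variety, a CM sheaf is determined by its restriction to the complement of a closed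 set of codimension $\ge2$. So if it agrees there with a reflexive sheaf, it equals that sheaf.

**(CM)** *If $Y$ is klt and $D$ is a $\mathbb Q$-Cartier Weil divisor, then $\mathcal O_Y(D)$ is CM.*

*Proof.* Work locally; let $r$ be the index of $D$ and trivialize $\mathcal O_Y(rD)$. Let $p:\tilde Y=\operatorname{Spec}\bigoplus_{i=0}^{r-1}\mathcal O_Y(iD)\to Y$. Where $D$ is Cartier, in particular over $Y_{\rm reg}$, this is locally $\mathcal O[x]/(x^r-\text{unit})$, so it is étale. Hence $\tilde Y$ is regular in codimension 1. It is $S_2$, because its structure sheaf is a sum of reflexive sheaves. So $\tilde Y$ is normal and $p$ is étale in codimension 1. By (5.20) $\tilde Y$ is klt, by (5.22) it is CM, so $p_*\mathcal O_{\tilde Y}$ is CM. For $r>1$, $\mathcal O_Y(D)$ is a direct summand of it; for $r=1$, $\mathcal O_Y(D)$ is locally $\mathcal O_Y$. $\square$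

Algebraic and analytic local rings have the same completion, so (CM) also holds for the associated analytic sheaves.

## 5. Replacing a degeneration by an algebraic, trivialized one

A degeneration only says that the fibers over $t\ne0$ are pairwise isomorphic. The following lemma gives an honest product over the punctured base, and algebraicity.

**Lemma 1.** Let $X\rightsquigarrow X_0$ be a $\mathbb Q$-Gorenstein klt degeneration, $d=\dim X$. Then there are a pointed smooth affine algebraic curve $(C,0)$ and a flat projective morphism $f:\mathcal X\to C$ such that $\mathcal X$ is normal, $K_{\mathcal X}$ is $\mathbb Q$-Cartier, $f^{-1}(0)\cong X_0$, and $\mathcal X|_{C\setminus0}\cong X\times(C\setminus 0)$ over $C\setminus0$.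

*Proof.* If the given family $g:\mathcal W\to\mathbb D$ is over an algebraic curve, restrict it to a small analytic disk. So let $\mathbb D$ be an analytic disk with coordinate $t$. After shrinking, $\mathcal W\subset\mathbb P^M\times\mathbb D$. By Grauert–Remmert (a high twist of the ideal sheaf is generated by its direct image) $\mathcal W$ is defined by finitely many polynomials $F_j(x,t)$, homogeneous in $x$ of one degree $k$, with coefficients holomorphic in $t$.

**Step 1: trivialization after a base change.** The aim is a family of embeddings $X\hookrightarrow\mathcal W_t$ that depends holomorphically on a root-like parameter $s$ of $t$. We look for the graphs of these embeddings in a Hilbert scheme.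

Fix a projective embedding of $X$. For a polynomial $P$, let $H_P$ be the Hilbert scheme of $X\times\mathbb P^M$ with Hilbert polynomial $P$ with respect to $L=\mathcal O(1,1)$. It is projective; let $\{\Gamma_q\}$ be the universal family. The locus $H_P^\circ$ where $\Gamma_q\to X$ is an isomorphism and $\Gamma_q\to\mathbb P^M$ is a closed immersion is Zariski open [EGA III 4.6.7]; its points are the graphs of closed embeddings $X\hookrightarrow\mathbb P^M$. Let
$$Q_P=\{(q,t)\in H_P\times\mathbb D:\ F_j(\cdot,t)|_{\Gamma_q}=0\ \text{ for all } j\}.$$
For $e\gg0$ the spaces $H^0(\Gamma_q,L^e\otimes\mathcal O(0,k))$ form a vector bundle on $H_P$ and $L^e$ is globally generated. So $Q_P$ is the zero set of the holomorphic sections $F_jG$ of the pullback of this bundle to $H_P\times\mathbb D$, where $G$ runs through a basis of $H^0(X\times\mathbb P^M,L^e)$. Thus $Q_P$ is a closed analytic subset, proper over $\mathbb D$. Each of its countably many irreducible components has a closed irreducible analytic image in $\mathbb D$, i.e. a point or all of $\mathbb D$.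

There are countably many $P$, so only countably many $t$ are images of components that map to a point. As $\mathbb D\setminus0$ is uncountable, choose $t\ne0$ different from all of them. Since $\mathcal W_t\cong X$, there is an embedding of $X$ in $\mathbb P^M$ with image $\mathcal W_t$. Its graph is a point of $Q_P\cap(H_P^\circ\times\mathbb D)$ over $t$, for some $P$. A component $Q_1$ of $Q_P$ through this point maps onto $\mathbb D$ and is not contained in $(H_P\setminus H_P^\circ)\times\mathbb D$.

The set $Q_1\cap\bigl(\{t=0\}\cup (H_P\setminus H_P^\circ)\times\mathbb D\bigr)$ is a proper analytic subset of the irreducible space $Q_1$, hence nowhere dense. Choose a point of $Q_1$ over $0$ and an irreducible curve germ in $Q_1$ through it that is not contained in this subset. Its normalization is a disk $\mathbb D'$ with coordinate $s$. After shrinking it we obtain a non-constant holomorphic $t=t(s)$ with $t(0)=0$ and a holomorphic map $\gamma:\mathbb D'\to H_P$ with $\gamma(s)\in H_P^\circ$ for $s\ne0$ and $(\gamma(s),t(s))\in Q_P$ for all $s$.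

**Step 2: passage to $\mathbb C\{s\}$.** The aim is to turn the analytic family into a scheme over the ring of convergent power series, without losing normality or the $\mathbb Q$-Gorenstein condition.

Let $\mathcal W^a\subset\mathbb P^M_{\mathbb C\{t\}}$ be the closed subscheme $\{F_j=0\}$. It is projective over a local ring, so its closed points are those of its special fiber $X_0$, and every point specializes to one of them. At a closed point $x$ let $A$ be the local ring of $\mathcal W^a$ and $A^{an}=\mathcal O_{\mathcal W,x}$. The map $A\to A^{an}$ is a base change of $\mathbb C\{t\}[x]_{(t,x)}\to\mathbb C\{t,x\}$. The latter induces an isomorphism on completions, so it is faithfully flat, and $A\to A^{an}$ is faithfully flat. Since $t$ is a non-zerodivisor on $A^{an}$, it is one on $A$. So $\mathcal W^a$ is flat over $\mathbb C\{t\}$ with special fiber $X_0$. By (N), $\mathcal W^a$ is normal, and $\mathcal W$ is normal near $X_0$.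

The non-smooth loci of $\mathcal W^a\to\operatorname{Spec}\mathbb C\{t\}$ and of $g$ meet $X_0$ in $\operatorname{Sing}X_0$, which has dimension $\le d-2$. The equation $t=0$ lowers dimension by at most one, so these loci have dimension $\le d-1$ at points of $X_0$, i.e. codimension $\ge2$. Hence, for a suitable $m>0$, the invertible (near $X_0$) sheaf $\omega_{\mathcal W}^{[m]}$ is isomorphic to $((\Omega^d_{\mathcal W/\mathbb D})^{\otimes m})^{**}$: both are reflexive and they agree on the smooth locus of $g$, $\omega_{\mathbb D}$ being trivial. Differentials and duals commute with the flat base change $A\to A^{an}$ (the presentation of $\Omega$ by the $dx_i$ and the $dF_j$ is the same), and freeness descends along faithfully flat maps. So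
$$M=((\Omega^d_{\mathcal W^a/\mathbb C\{t\}})^{\otimes m})^{**}$$
is invertible, and it equals $\omega^m$ on the smooth locus of $\mathcal W^a/\mathbb C\{t\}$.

Let $\mathcal W',M'$ be the base changes by $\mathbb C\{t\}\to\mathbb C\{s\}$, $t\mapsto t(s)$. The smooth locus of $\mathcal W'/\mathbb C\{s\}$ is the preimage of that of $\mathcal W^a$, because for flat families smoothness is tested on geometric fibers. There $M'\cong\omega^m_{\mathcal W'/\mathbb C\{s\}}$. The scheme $\mathcal W'$ is flat with special fiber $X_0$. By (N) it is normal. It is connected, since every connected component meets the connected special fiber. So it is integral, and its generic fiber $\mathcal W'_K$, $K=\operatorname{Frac}\mathbb C\{s\}$, is integral of dimension $d$.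

The map $\gamma$ gives a local homomorphism $\mathcal O_{H_P,\gamma(0)}\to\mathbb C\{s\}$, i.e. a morphism $\operatorname{Spec}\mathbb C\{s\}\to H_P$, whose generic point goes into $H_P^\circ$. So it gives a closed embedding $X_K\hookrightarrow\mathbb P^M_K$. The sections $F_jG$ vanish at every point of $\mathbb D'$, hence identically. As the $G$ generate $L^e$, all $F_j$ vanish on the family of graphs, so the image of $X_K$ lies in $\mathcal W'_K$. Both are integral of dimension $d$, so $X_K\cong\mathcal W'_K$.

**Step 3: spreading out.** The aim is to descend from $\mathbb C\{s\}$ to an algebraic curve. The ring $\mathbb C\{s\}$ is the union of its finitely generated $\mathbb C$-subalgebras. By [EGA IV §8, 11.2.6] there are such a subalgebra $R\ni s$, a flat closed subscheme $\mathcal Y\subset\mathbb P^M_R$, a line bundle $M_R$ on $\mathcal Y$, an isomorphism $M_R\cong\omega^m_{\mathcal Y/R}$ on the smooth locus of $\mathcal Y/R$, and an isomorphism $X\times\operatorname{Spec}R[1/s]\cong\mathcal Y|_{\operatorname{Spec}R[1/s]}$, inducing the data above over $\mathbb C\{s\}$.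

Let $b\in\operatorname{Spec}R$ be the image of the closed point of $\operatorname{Spec}\mathbb C\{s\}$. Then $s(b)=0$ and $\mathcal Y_b\cong X_0$. As $R$ is a domain and $s\neq0$ in $R$, there is an irreducible algebraic curve in $\operatorname{Spec}R$ through $b$ not contained in $\{s=0\}$. Let $C$ be its normalization, $0\in C$ a point over $b$, and shrink $C$ to an affine neighborhood of $0$ with $s\ne0$ on $C\setminus0$. Put $\mathcal X=\mathcal Y\times_{\operatorname{Spec}R}C$. It is flat over $C$, has fiber $X_0$ over $0$, and is isomorphic to $X\times(C\setminus0)$ over $C\setminus0$. It is flat over a smooth curve with normal fibers, hence normal. The pullback of $M_R$ is a line bundle that agrees with $\omega_{\mathcal X/C}^m$ on the smooth locus of $f$, whose complement has codimension $\ge2$. So it is $\omega^{[m]}_{\mathcal X/C}$, and $K_{\mathcal X}$ is $\mathbb Q$-Cartier. $\square$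

**Standing notation.** From now on $f:\mathcal X\to C$ is a family as in Lemma 1 (the cubic of Section 1 returns only in Section 11), $t$ is a local parameter of $C$ at $0$, and $C^*=C\setminus0$. Since $X_0$ is a Cartier divisor, and klt, inversion of adjunction shows that $(\mathcal X,X_0)$ is plt near $X_0$. Dropping $X_0\ge0$ only raises discrepancies, and exceptional ones are $>-1$, so $\mathcal X$ is klt near $X_0$. As $f$ is proper, we may shrink $C$ so that $\mathcal X$ is klt.

## 6. What is constant: Picard rank one and $h^0(-mK)$

To iterate, we must know that the limit of a klt Fano of Picard rank 1 is again one. The tool is a criterion for a line bundle to be trivial.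

**Statement (2).** *Let $O$ be an excellent DVR with parameter $t$, let $\mathcal Y\to\operatorname{Spec}O$ be flat and projective with normal integral special fiber $Y_0$ and geometrically integral generic fiber, and let $M$ be a line bundle on $\mathcal Y$ trivial on the generic fiber. Then $M$ is trivial.*

*Proof.* $\mathcal Y$ is normal by (N). $H^0(\mathcal Y,M)$ is free over $O$, of rank $1$ because the generic fiber has only constant functions. Let $\sigma$ be a generator. On the generic fiber it is a non-zero section of the trivial bundle, so it has no zeros there. Hence $\operatorname{div}\sigma=kY_0=k\operatorname{div}(t)$ with $k\ge0$. If $k\ge1$, then $\sigma/t$ would be a regular section by normality, contradicting the choice of $\sigma$. So $k=0$, and $\sigma$ trivializes $M$. $\square$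

**Lemma 2.** If $X$ is klt Fano with $\operatorname{rk}\operatorname{Pic}X=1$, then so is $X_0$.

*Proof.* **Step 1: Picard groups of generic fibers.** We need to compare line bundles on $X_K$ with those on $X$. By [KMM] with $D=0$, $H^1(X,\mathcal O_X)=0$, so the Picard scheme of $X$ is étale over $\mathbb C$, i.e. a disjoint union of reduced points. It therefore has the same points over $\mathbb C$ and over any algebraically closed field $\bar K\supset\mathbb C$. For a field $K\supset\mathbb C$ the composite $\operatorname{Pic}(X)\to\operatorname{Pic}(X_K)\hookrightarrow\operatorname{Pic}(X_{\bar K})$ is thus an isomorphism. The second map is injective, since a line bundle on a projective integral variety is trivial when it and its inverse have non-zero sections, and this can be tested after field extension. Hence $\operatorname{Pic}(X_K)=\operatorname{Pic}(X)$ has rank 1.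

**Step 2: $X_0$ is Fano.** Let $A$ be an $f$-ample line bundle and $m>0$ with $M=\omega_{\mathcal X/C}^{[-m]}$ invertible. On the smooth locus of $f$, which meets $X_0$ in its smooth locus, $M|_{X_0}$ agrees with $\omega_{X_0}^{-m}$. Since $X_0$ is normal, $\omega_{X_0}^{[-m]}\cong M|_{X_0}$ is invertible. On the generic fiber, which is $X_{\mathbb C(C)}$, both $A$ and $M$ are ample. By Step 1, $A^p\cong M^q$ there for some $p,q>0$. By (2) over $\mathcal O_{C,0}$, this holds near $X_0$. So $M|_{X_0}$, and hence $-K_{X_0}$, is ample.

**Step 3: the Picard rank.** We lift line bundles from $X_0$ to the family. By [KMM], $H^2(X_0,\mathcal O)=0$. The obstruction to lifting a line bundle from one infinitesimal thickening of $X_0$ to the next lies in this group. So a line bundle $\mathcal L$ on $X_0$ extends to all thickenings and, by Grothendieck's existence theorem, to a line bundle $\hat{\mathcal L}$ on $\hat{\mathcal X}=\mathcal X\times_C\operatorname{Spec}\mathbb C[[t]]$. The generic fiber of $\hat{\mathcal X}$ is $X_{\mathbb C((t))}$, so there $\hat{\mathcal L}^p\cong A^q$ for some $p>0$, $q\in\mathbb Z$. By (2), $\mathcal L^p\cong A^q|_{X_0}$. So $\operatorname{rk}\operatorname{Pic}X_0=1$.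 $\square$

Thus in an iteration starting from $X$ as in Theorem A all terms are klt Fano of Picard rank 1, and Lemmas 3 and 4 apply to each step.

**Lemma 3.** If $X$ and $X_0$ are klt Fano, $h^0(X_0,\omega_{X_0}^{[-m]})=h^0(X,\omega_X^{[-m]})$ for all $m\ge0$.

*Proof.* The point is that the sheaf $F=\omega_{\mathcal X/C}^{[-m]}$ restricts well to $X_0$ even where it is not invertible. By (CM), $F$ is CM; it is torsion-free, hence flat over $C$. So $F|_{X_0}$ is CM by (i) of Section 4. It agrees with $\omega_{X_0}^{-m}$ on the smooth locus of $X_0$, so $F|_{X_0}=\omega_{X_0}^{[-m]}$ by (iii). Its higher cohomology vanishes by [KMM], as $-mK-K$ is ample. By semicontinuity and constancy of the Euler characteristic, $h^0(F|_{X_t})$ is constant near $0$. For $t\ne0$, $F|_{X_t}\cong\omega_X^{[-m]}$ by the product structure. $\square$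

As a check on Section 1 with $d=3$: $-K_{X_1}=\mathcal O(4)$, and the degree-4 part of $\mathbb C[x_0,\dots,x_3,u]/(f)$, with $f$ the cubic there, has dimension $35+4-4=35=h^0(\mathbb P^3,\mathcal O(4))$.

## 7. What grows: $\dim\operatorname{Aut}$

For a klt Fano $X$ and $m$ with $\omega_X^{[-m]}$ a very ample line bundle, embed $X$ by the complete system $|-mK_X|$ in $\mathbb P^r$. Every automorphism acts on $\omega_X^{[-m]}$ and so on $H^0$, hence comes from an element of $PGL_{r+1}$ preserving $X$. Conversely, an element of $PGL_{r+1}$ that fixes $X$ pointwise is the identity: the irreducible variety $X$ lies in one of its eigenspaces, and $X$ spans $\mathbb P^r$. So $\operatorname{Aut}(X)$ is the stabilizer of $X$ in $PGL_{r+1}$. In particular it is a linear algebraic group, it acts algebraically on $X$, and it acts linearly and algebraically on every $H^0(X,\omega_X^{[-k]})=H^0(X_{\rm reg},\omega^{-k})$.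

**Lemma 4.** If $X$ and $X_0$ are klt Fano and $X_0\not\cong X$, then $\dim\operatorname{Aut}X_0>\dim\operatorname{Aut}X$.

*Proof.* We realize $X\rightsquigarrow X_0$ as passage from an orbit to its boundary. Choose $m\gg0$ such that $\omega_{\mathcal X/C}^{[-m]}$ is invertible and, after shrinking $C$, relatively very ample; this is possible since it is ample on $X_0$. Its restriction to each fiber is $\omega_{X_t}^{[-m]}$, which has no higher cohomology. So $f_*\omega^{[-m]}_{\mathcal X/C}$ is locally free and commutes with restriction to fibers. A frame of it embeds $\mathcal X\subset\mathbb P^r\times C$, with each fiber embedded by its complete system $|-mK|$. Let $h:C\to\operatorname{Hilb}(\mathbb P^r)$ be the classifying map. For $t\ne0$, $h(t)$ lies in the single $PGL_{r+1}$-orbit $\mathcal O_X$ of $X$ embedded by $|-mK_X|$. But $h(0)\notin\mathcal O_X$, since $X_0\not\cong X$. So $h(0)$ lies in the boundary $\overline{\mathcal O_X}\setminus\mathcal O_X$, which is invariant and of dimension $<\dim\mathcal O_X$. Hence the orbit of $h(0)$ is of smaller dimension than $\mathcal O_X$, and its stabilizer is of larger dimension. The stabilizers are $\operatorname{Aut}(X_0)$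 and $\operatorname{Aut}(X)$. $\square$

For $\mathbb P^3\rightsquigarrow X_1$ one sees the growth directly: the maps $u\mapsto u+g(x)$, with $g$ a cubic form modulo the equation, form a group of dimension $19>15$.

## 8. The bound: lc complements forbid additive groups

**Lemma 5.** Let $X$ be a klt Fano variety of dimension $d$, $n=n_d$ as in [B], $N=h^0(X,\omega_X^{[-n]})$. Then $\dim\operatorname{Aut}(X)\le N^2-1+d$.

*Proof.* Let $B$ be as in [B]. Then $nB$ is an integral divisor linearly equivalent to $-nK_X$, so $nB=\operatorname{div}(\tau)$ for some $0\ne\tau\in H^0(X,\omega_X^{[-n]})$. Let $G_1$ be the kernel of $\operatorname{Aut}(X)\to PGL(H^0(X,\omega_X^{[-n]}))$. It preserves the line $\mathbb C\tau$. We show that $\dim G_1\le d$; then $\dim\operatorname{Aut}(X)\le\dim PGL_N+d=N^2-1+d$.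

**Step 1: an invariant product.** Suppose that $G_1$ contains a subgroup isomorphic to $\mathbb G_a$. We want an invariant open set on which it acts by translations. It acts on $\mathbb C\tau$ by a character, hence trivially, so the rational $n$-canonical form $\omega=\tau^{-1}$, with $\operatorname{div}_X(\omega)=-nB$, is $\mathbb G_a$-invariant.

Choose $m$ with $\omega_X^{[-m]}$ a very ample line bundle. The unipotent group $\mathbb G_a$ has an invariant vector $\ell\ne0$ in $H^0(X,\omega_X^{[-m]})$. So $X_\ell=\{\ell\ne0\}$ is an invariant affine open set. On $R=\mathbb C[X_\ell]$ the action is given by a locally nilpotent derivation $\delta$, and $\delta\ne0$ since the action on $X$ is faithful. Take $\alpha\in R$ with $\delta\alpha\ne0$, let $k\ge1$ be the largest exponent with $\delta^k\alpha\ne0$, and put $\beta=\delta^{k-1}\alpha$, $c=\delta\beta=\delta^k\alpha$. Then $c\ne0$ and $\delta c=0$. On the invariant open set $\{c\neq0\}\subset X_\ell$ put $z=\beta/c$, so that $\delta z=1$.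

We claim $R_c=(\ker\delta)[z]$, a polynomial ring, where $\ker\delta$ is now taken in $R_c$. For $\rho\in R_c$ put $\pi(\rho)=\sum_i\frac{(-z)^i}{i!}\delta^i\rho$. The sum is finite, and $\delta\pi(\rho)=0$ because the terms of the derivative telescope. Moreover
$$\sum_j\frac{z^j}{j!}\pi(\delta^j\rho)=\sum_{k}\frac{(z-z)^k}{k!}\delta^k\rho=\rho .$$
So $z$ generates $R_c$ over $\ker\delta$; and $z$ is transcendental over $\ker\delta$, as applying $\delta$ repeatedly to a relation shows. Hence $\{c\ne0\}\cong S\times\mathbb A^1$ with $S=\operatorname{Spec}(\ker\delta)\cong\operatorname{Spec}R_c/(z)$ an affine variety, and $a\in\mathbb G_a$ acts by $z\mapsto z+a$. Shrink $S$ so that it is smooth and carries a nowhere vanishing top form $ds$.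

**Step 2: the double pole.** We compute a discrepancy. Write $\omega=h\cdot(ds\wedge dz)^{\otimes n}$ with $h\in\mathbb C(S)(z)$. Both $\omega$ and $ds\wedge dz$ are invariant, so $h(z+a)=h(z)$ for all $a\in\mathbb C$. A zero or pole of $h$ in $z$ would give infinitely many, so $h\in\mathbb C(S)^*$. Let $E=\{z=\infty\}\subset S\times\mathbb P^1$. It defines a divisor over $X$. With $w=1/z$ we have $dz=-w^{-2}dw$, and $h$ has order $0$ along $E$, so $\operatorname{ord}_E(\omega)=-2n$. Use $\frac1n\operatorname{div}(\omega)$ as canonical divisor on $X$ and on every model of $X$. On $X$ it is $-B$, so $K_X+B=0$. On a model containing $E$, the discrepancy is therefore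
$$a(E,X,B)=\tfrac1n\operatorname{ord}_E(\omega)=-2<-1 .$$
This contradicts that $(X,B)$ is lc. So $G_1$ contains no subgroup isomorphic to $\mathbb G_a$.

**Step 3: $G_1$ is small.** A connected linear algebraic group without subgroups $\mathbb G_a$ is a torus: its Borel subgroups have trivial unipotent part, so they are tori, and a connected group whose Borel subgroup is a torus is that torus. So $G_1^0$ is a torus. It acts faithfully on $X$, which spans the projective space of $H^0(X,\omega_X^{[-m]})$. In eigencoordinates, take a point of $X$ with all coordinates non-zero; it exists, as $X$ is irreducible and spans. An element of $G_1^0$ that fixes it has all eigenvalues equal, so it acts trivially on $X$ and is $1$. Hence the orbit of the point has dimension $\dim G_1$, and $\dim G_1\le d$. $\square$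

**Proof of Theorem A.** Let $X=X_0\rightsquigarrow X_1\rightsquigarrow\cdots\rightsquigarrow X_\ell$ be an iteration of non-trivial $\mathbb Q$-Gorenstein klt degenerations. By Lemma 2 all $X_i$ are klt Fano of Picard rank 1. By Lemma 3, $h^0(X_i,\omega_{X_i}^{[-n]})=N$ for all $i$. By Lemma 4, $\dim\operatorname{Aut}X_\ell\ge\dim\operatorname{Aut}X+\ell$. Lemma 5 applied to $X_\ell$ gives
$$\ell\le N^2-1+d-\dim\operatorname{Aut}X .$$
For $\mathbb P^3$, $N=h^0(\mathcal O(4n))=\binom{4n+3}{3}$ and $\dim\operatorname{Aut}=15$, so the bound is $N^2-1+3-15=N^2-13$. An infinite iteration would have arbitrarily long finite beginnings, so there is none. Since the length is bounded, any iteration prolongs to one whose last term has no further non-trivial $\mathbb Q$-Gorenstein klt degeneration. $\square$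

## 9. Transversal germs in codimension two

We now set up the property that limits inherit. First, we need to recover a surface germ $V$ from $V\times\mathbb C^k$ by any reasonable slice.

**Lemma 6 (slicing).** Let $(V,0)$ be a germ of an isolated surface singularity, $(Y,w)=(V,0)\times(\mathbb C^k,0)$, and let $y_1,\dots,y_k$ be holomorphic functions on $Y$, vanishing at $w$, whose restrictions to $0\times\mathbb C^k$ are local coordinates. Then $(\{y=0\},w)\cong(V,0)$.

*Proof.* Let $V\subset\mathbb C^L$, let $s$ be the coordinates on $\mathbb C^k$, and extend $y$ to $\mathbb C^L\times\mathbb C^k$. Since $\partial y/\partial s$ is invertible at $0$, $(v,s)\mapsto(v,y(v,s))$ is a local biholomorphism. It and its inverse preserve the $v$-coordinate, so it restricts to an automorphism of the germ $V\times\mathbb C^k$, which takes $\{y=0\}$ to $V\times0$. $\square$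

Let $X$ be klt of dimension $d$ and $Z$ a codimension-2 irreducible component of $\operatorname{Sing}X$. Let $Z'\subset Z$ be the set of points $z$ such that
$$(X,z)\cong(V,0)\times(\mathbb C^{d-2},0),\quad V=\mathbb C^2/G,\quad \operatorname{Sing}X=Z=0\times\mathbb C^{d-2}\ \text{near } z, \tag{3}$$
with $G\subset GL_2$ finite, non-trivial and without reflections.

**Lemma 7.** $Z\setminus Z'$ is contained in a countable union of locally closed analytic subsets of dimension $\le d-3$, and the germ $(V,0)$ in (3) is, up to isomorphism, the same for all $z\in Z'$.

*Proof.* **Step 1: the generic point of $Z$.** We show that (3) holds almost everywhere. Let $T$ be the closed set of codimension $\ge3$ from [GKKP]. At $z\in Z\setminus T$ we have $(X,z)\cong\mathbb C^d/G_z$ with $G_z$ finite, linear and, by Chevalley–Shephard–Todd, without reflections. By the same theorem the quotient is singular at the image of $p$ exactly when the stabilizer of $p$ is non-trivial. So the singular locus is the image of $\bigcup_{g\ne1}\operatorname{Fix}(g)$, a finite union of linear subspaces of codimension $\ge2$. Near $z$, $Z$ is the union of the images of some of those of codimension exactly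 2; let $\Phi$ be one of them. A point $p\in\Phi$ outside finitely many proper subspaces of $\Phi$ lies in $\operatorname{Fix}(g)$, $g\ne1$, only if $\operatorname{Fix}(g)=\Phi$. So its stabilizer $H\ne1$ fixes $\Phi$ pointwise, acts on an invariant 2-dimensional complement, and there contains no reflections. Near the image of $p$ the quotient is $\Phi\times(\mathbb C^2/H)$. After also removing from $Z$ the other components of $\operatorname{Sing}X$ and $\operatorname{Sing}Z$, we reach points of $Z'$. So near every point of $Z\setminus T$, the complement of $Z'$ lies in a proper analytic subset of $Z$, of dimension $\le d-3$. Countably many such neighborhoods cover $Z\setminus T$, and $\dim(Z\cap T)\le d-3$. This proves the first claim.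

**Step 2: the type is well defined and constant.** If $(X,z)\cong V_1\times\mathbb C^{d-2}\cong V_2\times\mathbb C^{d-2}$, both as in (3), apply Lemma 6 to the second description and to the functions $y$ given by the coordinates of $\mathbb C^{d-2}$ in the first. They restrict to coordinates on the singular locus, so $V_1=\{y=0\}\cong V_2$. By (3) the type is locally constant on $Z'$, which is open in $Z$ and contained in $Z_{\rm reg}$.

The manifold $Z_{\rm reg}\setminus T$ is connected, as $Z$ is irreducible and $T\cap Z\ne Z$. The closed set $(Z_{\rm reg}\setminus T)\setminus Z'$ is locally contained in proper analytic subsets, which do not disconnect small balls. Hence $Z'\setminus T$ is connected, and the type is constant on it. Finally $Z'\setminus T$ is dense in $Z'$, so by local constancy a point of $Z'\cap T$ has the same type too. $\square$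

**Index-one covers.** Let $V=\mathbb C^2/G$ with $G$ finite without reflections. An element of $G$ fixing a non-zero vector would be $1$ or a reflection, so $G$ acts freely on $\mathbb C^2\setminus0$. With coordinates $a,b$ on $\mathbb C^2$, sections of $\omega_V^{[i]}$ are $G$-invariant forms $h\,(da\wedge db)^i$ on $\mathbb C^2$. If $\det^i=1$ on $G$, then $(da\wedge db)^i$ generates. Conversely, a generator has $h(0)\ne0$, and invariance at $0$ gives $\det(g)^i=1$. So the *index* $r$, the least $i>0$ with $\omega_V^{[i]}$ free, is $|\det G|$, and $\omega_V^{[i]}$ is free if and only if $r\mid i$. The *index-one cover* is $\operatorname{Spec}\bigoplus_{i=0}^{r-1}\omega_V^{[i]}$, with multiplication defined by a trivialization of $\omega_V^{[r]}$. Another trivialization differs by a unit, which has an $r$-th root on the germ, so the cover does not change up to isomorphism. Using $(da\wedge db)^r$ and sending $h(da\wedge db)^i$ to $h$ we obtain the sum of the $\det^{-i}$-eigenspaces of $\mathcal O_{\mathbb C^2}$, that is, the invariants of $G\cap SL_2$. Thus the index-one cover is $\mathbb C^2/(G\cap SL_2)$, a germ with one point over $0$. It is smooth or Du Val: of type $A_k$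 if $G\cap SL_2$ is cyclic of order $k+1\geq 2$, and of type $D$ or $E$ if it is not cyclic.

For example, the vertex of $\mathbb P(1,1,4)$ is $\mathbb C^2/\mu_4$ with $\mu_4$ acting by scalars. Here $\det$ has order 2, $G\cap SL_2=\{\pm1\}$, and the index-one cover is $A_1$. The germ itself is not a hypersurface: its functions need the five generators $a^4,a^3b,\dots,b^4$.

**Property (DE).** A klt variety $X$ has property (DE) if for some codimension-2 component $Z$ of $\operatorname{Sing}X$ the index-one cover of the transversal germ $V$ is Du Val of type $D$ or $E$.

**Toric varieties do not have (DE).** Let $X$ be toric. $\operatorname{Sing}X$ is invariant, so its codimension-2 components are closures of orbits of 2-dimensional cones. Along such an orbit $X$ is locally $\mathbb C^{d-2}$ times the affine toric surface of a cone with primitive generators $v_1,v_2$ in a lattice $\Lambda\cong\mathbb Z^2$. This surface is $\mathbb C^2/G$ with $G=\Lambda/(\mathbb Zv_1+\mathbb Zv_2)$. As $v_1$ is primitive, $\Lambda/\mathbb Zv_1\cong\mathbb Z$, so $G$ is cyclic. A reflection in $G$ would be the class of a non-integral multiple of $v_1$ or $v_2$ in $\Lambda$, which does not exist.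 So $G$ is as in (3), $G\cap SL_2$ is cyclic, and the index-one cover is smooth or of type $A$.

**Hessian rank.** Let $F\in\mathbb C\{x_1,x_2,x_3\}$ have no constant or linear term. The rank of its Hessian at $0$ depends only on the germ $\{F=0\}$. Indeed, an isomorphism of two such quotient rings lifts to an automorphism of $\mathbb C\{x_1,x_2,x_3\}$, since both have a 3-dimensional cotangent space, and it takes $F$ to a unit times the other equation; the quadratic parts then differ by a linear change of coordinates and a scalar. For $A_k$, $x_1x_2+x_3^{k+1}$, the rank is $\ge2$. For $D_k$, $x_1^2+x_2^2x_3+x_3^{k-1}$, and $E_6,E_7,E_8$, $x_1^2+x_2^3+x_3^4$, $x_1^2+x_2^3+x_2x_3^3$, $x_1^2+x_2^3+x_3^5$, the rank is $1$. Since Hessian rank can only go up at nearby points, $D$ or $E$ cannot appear near $A_k$ in a family of hypersurfaces. This is why we pass to index-one covers, where one equation is available.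

## 10. Property (DE) passes to limits

**Proposition 8.** Let $X$ be klt and $X\rightsquigarrow X_0$ a $\mathbb Q$-Gorenstein klt degeneration. If $X$ has (DE), then so does $X_0$.

*Proof.* Take $f:\mathcal X\to C$ as in Lemma 1, with $\mathcal X$ klt and $\varphi:X\times C^*\cong\mathcal X|_{C^*}$. Let $Z\subset X$ be a component as in (DE), with transversal germ $V'$, and let $Z'\subset Z$ be as in (3).

**Step 1: the limit of $Z$.** We find the component of $\operatorname{Sing}X_0$ that should witness (DE). Let $\mathcal S\subset\mathcal X$ be the closed non-smooth locus of $f$. As $f$ is flat, $\mathcal S\cap X_0=\operatorname{Sing}X_0$ and $\mathcal S\setminus X_0=\varphi(\operatorname{Sing}X\times C^*)$. Let $\mathcal Z$ be the closure of $\varphi(Z\times C^*)$. It is irreducible of dimension $d-1$, contained in $\mathcal S$, and proper and surjective over $C$. Hence $\mathcal Z\cap X_0=\mathcal Z\cap\{t=0\}$ is non-empty, of pure dimension $d-2$, and contained in $\operatorname{Sing}X_0$, which has dimension $\le d-2$. Let $Z_0$ be a component of $\mathcal Z\cap X_0$; it is a codimension-2 component of $\operatorname{Sing}X_0$. By Lemma 7, at a general $z\in Z_0$ we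 have $(X_0,z)\cong(V,0)\times(\mathbb C^{d-2},0)$ with $\operatorname{Sing}X_0=Z_0=\mathcal Z\cap X_0=0\times\mathbb C^{d-2}$ locally as sets. Suppose, for contradiction, that the index-one cover of $V$ is smooth or of type $A_k$.

**Step 2: slicing the total space.** We turn $\mathcal X$ near $z$ into a family of surfaces with special member $V$. Extend the coordinates of $\mathbb C^{d-2}$ to holomorphic functions $y=(y_1,\dots,y_{d-2})$ on a small analytic neighborhood $U$ of $z$ in $\mathcal X$, and let
$$\pi=(y,t):U\to\mathcal B\subset\mathbb C^{d-2}\times C ,$$
where $\mathcal B$ is a small neighborhood of $0$. The fiber over $0$ is $V$, of dimension $2=\dim U-\dim\mathcal B$. As $U$ is klt, it is CM, and $\mathcal B$ is smooth, so $\pi$ is flat at $z$ by (ii) of Section 4, and on $U$ after shrinking.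

**Step 3: the index-one cover of the family.** We want one flat family whose special member is the index-one cover of $V$. Let $r$ be the index of $K_U$ at $z$. Shrinking $U$, fix a trivialization of $\omega_U^{[r]}$ and let
$$\tilde U=\operatorname{Spec}_U\bigoplus_{i=0}^{r-1}\omega_U^{[i]},$$
finite over $U$. By (CM) each $\omega_U^{[i]}$ is CM. The $d-1$ local parameters of $\mathcal B$ at $0$ cut the dimension at $z$ from $d+1$ to $2$, so they form a regular sequence on $(\omega_U^{[i]})_z$. Hence $\omega_U^{[i]}$ is flat over $\mathcal B$ at $z$, and on $U$ after shrinking, as flatness is an open condition. So $\tilde U$ is flat over $\mathcal B$.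

The restriction of $\omega_U^{[i]}$ to $V$ is CM. At points of $V\setminus0$ the flat map $\pi$ has smooth fiber, so $\pi$ and $U$ are smooth there. Trivializing $\omega_{\mathcal B}$ by the coordinates, the restriction agrees there with $\omega_V^i$, compatibly with products. By (iii) of Section 4 the restriction is $\omega_V^{[i]}$.

If $\omega_V^{[i]}$ is free, then by Nakayama $\omega_U^{[i]}$ is generated by one element at $z$; being torsion-free of rank 1, it is free. Conversely, $\omega_U^{[r]}$ free implies $\omega_V^{[r]}$ free. So $r$ is exactly the index of $V$, and the fiber $\tilde U_0$ of $\tilde U$ over $0\in\mathcal B$ is the index-one cover of $V$, by assumption smooth or $A_k$. It has exactly one point $\tilde z$ over $z$. Since $\tilde U\to U$ is finite, shrinking $U$ puts $\tilde U$ into any prescribed neighborhood of $\tilde z$.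

**Step 4: one equation with Hessian rank at least 2.** We show that all fibers of $\tilde U\to\mathcal B$ are at worst of the simple kind of the special one. If $\tilde U_0$ is smooth, then $\tilde U\to\mathcal B$ is smooth at $\tilde z$; after shrinking $U$ it is smooth.

Let $\tilde U_0$ be of type $A_k$, $\mathcal O_{\tilde U_0,\tilde z}=\mathbb C\{x_1,x_2,x_3\}/(F_0)$. Lifting the $x_i$ gives a map $\mathcal O_{\mathbb C^3\times\mathcal B,0}\to\mathcal O_{\tilde U,\tilde z}$ that is surjective modulo $\mathfrak m_{\mathcal B}$, hence finite by the Weierstrass preparation theorem, hence surjective by Nakayama. Let $I$ be its kernel. As $\mathcal O_{\tilde U,\tilde z}$ is flat over $\mathcal B$, tensoring with $\mathcal O_{\mathcal B}/\mathfrak m_{\mathcal B}$ keeps the sequence exact, so $I/\mathfrak m_{\mathcal B}I=(F_0)$, and $I=(F)$ is principal by Nakayama, with $F(\cdot,0)=F_0$. Thus near $\tilde z$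
$$\tilde U=\{F(x,b)=0\}\subset\mathbb C^3\times\mathcal B .$$
The Hessian of $F_0$ at $0$ has rank $\ge2$. So after shrinking $U$, the Hessian of $F$ in the variables $x$ has rank $\ge2$ at every point of $\tilde U$.

**Step 5: a nearby fiber that is $V'$.** Now we use $\mathcal Z$ to find the transversal germ of $X$ among the fibers of $\pi$. The fiber of $\mathcal Z\cap U\to\mathcal B$ over $0$ is $\{z\}$, since $\mathcal Z\cap X_0=0\times\mathbb C^{d-2}$ near $z$ and the $y_i$ are coordinates on it. So after shrinking $U$ and $\mathcal B$ suitably, which keeps everything above, $\mathcal Z\cap U\to\mathcal B$ is finite. Both sides have pure dimension $d-1$, so it is also surjective.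

We claim that for $b=(y^0,t_0)\in\mathcal B$ outside a set of measure zero, $t_0\ne0$ and every $w\in\mathcal Z\cap U$ over $b$ satisfies: $w\in\varphi(Z'\times C^*)$, and $\mathcal Z\to\mathcal B$ is a local biholomorphism at $w$. The points of $\mathcal Z\cap U$ to be excluded are those in $X_0$, those in $\varphi((Z\setminus Z')\times C^*)$, the singular points of $\mathcal Z$, and the critical points of $\mathcal Z_{\rm reg}\cap U\to\mathcal B$. The first three sets lie in countable unions of analytic sets of dimension $<d-1$ (by Lemma 7 for the second), that is, in countable unions of manifolds of dimension $<d-1$, so their images have measure zero. The image of the fourth has measure zero by Sard's theorem.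

Fix such $b$ and a point $w\in\mathcal Z\cap U$ over it. Near $w$, $X_{t_0}\cong V'\times\mathbb C^{d-2}$ with $0\times\mathbb C^{d-2}=\mathcal Z\cap X_{t_0}$. As $(y,t)$ are local coordinates on $\mathcal Z$ at $w$, $y-y^0$ restricts to local coordinates on $\mathcal Z\cap X_{t_0}$. By Lemma 6, the fiber $U_b=\pi^{-1}(b)$ satisfies
$$(U_b,w)\cong(V',0).$$

**Step 6: the cover over $V'$, and the contradiction.** It remains to recognize the germ of $\tilde U_b$ over $w$. As in Step 3, $\omega_U^{[i]}$ is CM and flat over $\mathcal B$, so $\omega_U^{[i]}|_{U_b}$ is CM. $U_b\setminus w$ is smooth near $w$, so $\pi$ and $U$ are smooth there and the restriction agrees with $\omega_{U_b}^i$. Hence $\omega_U^{[i]}|_{U_b}\cong\omega_{U_b}^{[i]}$ near $w$. So near the preimage of $w$,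
$$\tilde U_b=\operatorname{Spec}\bigoplus_{i<r}\omega_{V'}^{[i]},$$
with multiplication defined by a trivialization of $\omega_{V'}^{[r]}$. Let $r'$ be the index of $V'$. As $\omega_{V'}^{[r]}$ is free, $r'\mid r$. A generator $\sigma$ of $\omega_{V'}^{[r']}$ satisfies $\sigma^{r/r'}=$ unit in this algebra. Hence $\mathcal O_{V'}[\sigma]\cong\mathcal O_{V'}[x]/(x^{r/r'}-\text{unit})$ is étale over the henselian ring $\mathcal O_{V'}$, whose residue field is $\mathbb C$, and it splits as a product of $r/r'$ copies of $\mathcal O_{V'}$. In the copies, $\sigma$ becomes one of the $r/r'$ roots $\varepsilon$ of that unit. Since multiplication by $\sigma^j$ identifies $\omega_{V'}^{[i]}$ with $\omega_{V'}^{[i+jr']}$,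
$$\bigoplus_{i<r}\omega_{V'}^{[i]}=\Bigl(\bigoplus_{i<r'}\omega_{V'}^{[i]}\Bigr)\otimes\mathcal O_{V'}[\sigma]$$
as $\mathcal O_{V'}[\sigma]$-modules. So the idempotents split the algebra into $r/r'$ factors $\bigoplus_{i<r'}\omega_{V'}^{[i]}$, in each of which $\omega_{V'}^{[r']}$ is trivialized by setting $\sigma=\varepsilon$. Each factor is the index-one cover of $V'$. Thus the germ of $\tilde U_b$ at any point $\tilde w$ over $w$ is of type $D$ or $E$.

If $\tilde U\to\mathcal B$ is smooth, $(\tilde U_b,\tilde w)$ is smooth, a contradiction. Otherwise $(\tilde U_b,\tilde w)$ is the germ $\{F(\cdot,b)=0\}$ in $\mathbb C^3$. A germ of type $D$ or $E$ is a singular hypersurface in $\mathbb C^3$, so $F(\cdot,b)$ has no linear term at $\tilde w$, and by the invariance of the Hessian rank its Hessian there has rank $1$. By Step 4 the rank is $\ge2$, a contradiction. So the index-one cover of $V$ is of type $D$ or $E$, and $X_0$ has (DE). $\square$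

## 11. Every chain through $X_1$ ends outside the toric world

**Proof of Theorem B.** We return to the cubic $f=x_0x_1^2+x_2^3+x_3^3$ and the family (1), and write $P=\mathbb P(1^{d+1},3)\times\mathbb A^1_t$. We saw in Section 1 that $\mathcal X_t\cong\mathbb P^d$ for $t\ne0$ and that the fiber over $0$ is $X_1$.

**Step 1: $X_1$ is klt.** We go through the charts of Section 1. The cubic surface $S=\{f=0\}\subset\mathbb P^3$ is singular only at $[1:0:0:0]$, since $\partial f=0$ gives $x_1=x_2=x_3=0$; there it is $x_1^2+x_2^3+x_3^3=0$, a $D_4$ point. The affine cone $\{f=0\}\subset\mathbb C^4$ is a hypersurface of dimension 3 whose singular locus is a line, so it is normal. Blowing up the origin gives the total space of $\mathcal O_S(-1)$, which is locally $S\times\mathbb C$ and so has canonical singularities. The blow-up of $\mathbb C^4$ has discrepancy $3$ and $f$ has multiplicity $3$, so the exceptional divisor has discrepancy $3-3=0$. Hence the cone is canonical, and so is its product with an affine space, in particular $\{f=0\}\subset\mathbb C^{d+1}$. On the charts $x_i\ne0$, $X_1$ is $D_4$ times an affine space ($i=0$), smooth ($i=1,2,3$), or the affine cone times an affine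 space ($i\ge4$): canonical in all cases. On the chart $u\ne0$ it is $\{f=0\}/\mu_3$, with $\mu_3$ acting freely outside the origin, so the quotient map is étale in codimension 1 and the quotient is klt by (5.20). So $X_1$ is normal and klt. It is irreducible because $f$ is: $f$ is linear in $x_0$ with coprime coefficients $x_1^2$ and $x_2^3+x_3^3$.

**Step 2: the family is flat and $\mathbb Q$-Gorenstein.** $\mathcal X$ is a Cartier divisor in $P$, of class $\mathcal O(3)$, which is invertible since $3$ is divisible by all weights. $P$ has quotient singularities, so it is CM, hence so is $\mathcal X$; and $\dim X_1=\dim\mathcal X-1$. So $t$ is a non-zerodivisor along $X_1$ and $\mathcal X$ is flat there; over $t\ne0$ it is $\mathbb P^d\times(\mathbb A^1\setminus0)$. By (N), $\mathcal X$ is normal. The locus $\operatorname{Sing}P=\{x=0\}$ meets $\mathcal X$ where $tu=0$ and $u\ne0$, i.e. in one point, of codimension $\ge2$. By adjunction on $P_{\rm reg}$,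
$$3K_{\mathcal X}\sim\mathcal O\bigl(3(3-(d+4))\bigr)|_{\mathcal X},$$
which is Cartier.

**Step 3: $X_1$ is non-trivial and has (DE).** At the points of $Z=\{x_1=x_2=x_3=0\}$ with $x_0\ne0$, $X_1$ is locally $\{x_1^2+x_2^3+x_3^3=0\}\times\mathbb C^{d-2}$, with singular locus $Z$. So $Z$ is a codimension-2 component of $\operatorname{Sing}X_1$. Its transversal germ is the Gorenstein singularity $D_4$, which is its own index-one cover. Thus $X_1$ has (DE). In particular it is singular, so $X_1\not\cong\mathbb P^d$.

**Step 4: the conclusion.** By Steps 1–3, $\mathbb P^d\rightsquigarrow X_1$ is a non-trivial $\mathbb Q$-Gorenstein klt degeneration. By Lemma 2, $X_1$ and all terms of iterations starting from it are klt Fano of Picard rank 1. By Proposition 8, applied to one step after another, they all have (DE), and toric varieties do not (Section 9), so none of them is toric. By Theorem A, the iteration $\mathbb P^d\rightsquigarrow X_1$ prolongs to a finite iteration ending in a maximal degeneration $X_\ell$, $\ell\ge1$. It has (DE) and is therefore not toric. $\square$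

For $d=3$: every maximal degeneration lying beyond
$$\mathbb P^3\rightsquigarrow\{x_0x_1^2+x_2^3+x_3^3=0\}\subset\mathbb P(1,1,1,1,3)$$
is non-toric, and such maximal degenerations exist.
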